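\title{Prill exceptional covers in every genus}

\begin{abstract}
A finite cover $f\colon X\to Y$ of smooth projective complex curves is Prill exceptional if every fiber of $f$ moves in a pencil. We show that every curve $Y$ of genus $g\ge 2$ has a connected \'etale Prill exceptional cover of degree $g^{g+1}$. The cover comes from an isogeny onto the Jacobian of $Y$ along which the class of the theta divisor becomes divisible by $g$. The same construction gives \'etale covers on which the pullback of every line bundle of degree one has any prescribed number of sections. In the other direction, the monodromy representation of a connected \'etale Prill exceptional cover has an irreducible constituent of dimension at least $g+1$, so its degree is at least $g+2$.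
\end{abstract}

\section{Fibers that move}\label{sec:intro}

We work over $\mathbb C$. A \emph{curve} is smooth, projective and connected, and a \emph{finite cover} is a nonconstant morphism of curves. For a finite cover $f\colon X\to Y$ and a point $y\in Y$, the fiber $f^{-1}(y)$ is the divisor $f^*y$ of degree $\deg f$, so that $\mathcal O_X(f^{-1}(y))=f^*\mathcal O_Y(y)$.

\begin{definition}
A finite cover $f\colon X\to Y$ is \emph{Prill exceptional} if
\[
h^0\bigl(X,\mathcal O_X(f^{-1}(y))\bigr)\ge 2\qquad\text{for every } y\in Y .
\]
\end{definition}

The bundle $\mathcal O_X(f^{-1}(y))$ always has one section, the one that vanishes on the fiber. A second, independent section is a nonconstant meromorphic function on $X$ whose poles are bounded by the fiber; it exists exactly when the fiber moves in a pencil. Pullback of sections along a finite cover is injective, so every cover $X'\to X\to Y$ that factors through a Prill exceptional cover is again Prill exceptional.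

\begin{example}\label{ex:lowgenus}
If $Y=\mathbb P^1$, every finite cover is Prill exceptional, because the two sections of $\mathcal O_{\mathbb P^1}(1)$ pull back to independent sections. If $Y$ has genus $1$ and $f$ is \'etale of degree $d$, then $X$ has genus $1$ and the fiber has $h^0=d$ by Riemann--Roch, so $f$ is Prill exceptional exactly when $d\ge2$.
\end{example}

In higher genus Riemann--Roch stops helping. Let $Y$ have genus $g$ and let $f$ be \'etale of degree $d$. Then $g(X)-1=d(g-1)$, and
\[
\chi\bigl(\mathcal O_X(f^{-1}(y))\bigr)=d-d(g-1)=d(2-g);
\]
ramification raises $g(X)$ and lowers this number further. For $g\ge2$ the fiber has degree at most $g(X)-1$, and a general line bundle of such a degree has no section at all. The case $g=2$ is the borderline $\chi=0$, and there it is known that every curve has a connected \'etale Prill exceptional cover of degree $36$. For $g>2$ the Euler characteristic is negative and decreases linearly with $d$, so passing to larger covers appears to make matters worse. The covers that are easiest to compute, the abelian \'etale ones, are never Prill exceptional when $g\ge2$ (Example~\ref{ex:abelian}).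 One would therefore guess a negative answer to the following problem, which we take from Landesman and Litt \cite{LL}.

\medskip
\noindent\textbf{Problem.} \emph{Is there a Prill exceptional cover $f\colon X\to Y$ with $Y$ of genus $g>2$?}
\medskip

The answer is yes, over every such curve.

\begin{theorem}\label{thm:existence}
Let $Y$ be any curve of genus $g\ge2$. There is a connected finite \'etale cover $f\colon X\to Y$ of degree $g^{g+1}$ that is Prill exceptional.
\end{theorem}

The proof does not use the genus $2$ cover of degree $36$; for $g=2$ it gives a cover of degree $8$. With Example~\ref{ex:lowgenus}, every curve of genus at least $1$ has a connected \'etale Prill exceptional cover.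

The idea is to start from the degree in which sections come for free. Every line bundle of degree $g$ on $Y$ has a section, and these bundles are the restrictions to $Y$ of the translates of the theta divisor $\Theta$ on the Jacobian $J$. We want the same conclusion in degree $1$, so we want to divide $\Theta$ by $g$. On $J$ this is impossible, but there is an isogeny $A\to J$ of degree $g^g$ along which $\Theta$ pulls back to $g$ times the class of an ample effective divisor $\Xi$. On the induced cover $Y_1\to Y$, the translates of $\Xi$ cut out divisors of the same degree as a fiber, and their classes differ from pullbacks of classes of degree $1$ by one fixed torsion line bundle $N$. A cyclic cover that trivializes $N$ makes each fiber linearly equivalent to a second effective divisor.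

This argument does not use that $\mathcal O_Y(y)$ is effective, and one can divide by more than $g$. This gives a stronger statement.

\begin{theorem}\label{thm:strong}
Let $Y$ be a curve of genus $g\ge1$, and let $k,m\ge1$ be integers. There is a connected finite \'etale cover $f\colon X\to Y$ such that for every $L\in\mathrm{Pic}^1(Y)$ there is a line bundle $R$ on $X$ with $R^{\otimes k}\cong f^*L$ and $h^0(X,R)\ge m$. In particular ($k=1$) one can achieve $h^0(X,f^*L)\ge m$ for all $L\in\mathrm{Pic}^1(Y)$, so that the fibers of $f$ move in linear systems of dimension at least $m-1$, with $m$ arbitrary. The degree $1$ is optimal: if $L\in\mathrm{Pic}^0(Y)$ is not torsion, then $h^0(X,f^*L)=0$ for every finite cover $f\colon X\to Y$.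
\end{theorem}

The negative guess is right for covers with small monodromy.

\begin{theorem}\label{thm:bound}
Let $Y$ be a curve of genus $g\ge2$ and let $f\colon X\to Y$ be a connected \'etale Prill exceptional cover. Then the permutation representation of $\pi_1(Y)$ on a fiber of $f$ contains an irreducible constituent of dimension at least $g+1$. Hence $\deg f\ge g+2$. Moreover, no Galois \'etale cover of $Y$ whose group has all its irreducible representations of dimension at most $g$ (for example, an abelian group) is Prill exceptional.
\end{theorem}

Section~\ref{sec:flat} translates the problem into one about flat vector bundles on $Y$. Section~\ref{sec:divide} constructs $A$, $\Xi$ and $Y_1$, and Section~\ref{sec:two} carries out the whole argument in genus $2$. Theorems~\ref{thm:existence}, \ref{thm:strong} and~\ref{thm:bound} are proved in Sections~\ref{sec:general}, \ref{sec:strong} and~\ref{sec:bound}. We write $L^k$ for $L^{\otimes k}$.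

\section{\'Etale covers and flat bundles}\label{sec:flat}

We shall use the following standard facts.

\emph{Norms.} For a finite cover $f\colon X\to Y$, pushing divisors forward preserves linear equivalence, and $f_*f^*D=(\deg f)D$. Hence, if $f^*L$ is trivial, then $L^{\deg f}$ is trivial.

\emph{Semicontinuity.} If $Z$ is a curve, $T$ a variety and $\mathcal B$ a vector bundle on $Z\times T$, then $\{t\in T: h^0(Z,\mathcal B|_{Z\times\{t\}})\ge1\}$ is Zariski closed.

\emph{Flat bundles.} Let $Z$ be a curve or a complex torus, with universal cover $\widetilde Z$. A unitary representation $\rho\colon\pi_1(Z)\to U(r)$ defines the holomorphic vector bundle $V_\rho=(\widetilde Z\times\mathbb C^r)/\pi_1(Z)$, compatibly with sums, tensor products, duals and pullback. For $r=1$ this gives an isomorphism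
\begin{equation}\label{eq:characters}
\mathrm{Hom}(\pi_1(Z),U(1))\ \cong\ \mathrm{Pic}^0(Z).
\end{equation}
Injectivity, which we use most, is the maximum principle: a nonzero section of $V_\chi$ is a holomorphic function $s\ne0$ on $\widetilde Z$ with $s(\gamma z)=\chi(\gamma)s(z)$; then $|s|$ descends to the compact space $Z$, so $s$ is constant and $\chi$ is trivial. For a curve $Y$ of genus $g$ the group \eqref{eq:characters} is $U(1)^{2g}$. It is divisible, it has finitely many elements killed by a given positive integer, and for $g\ge1$ it has infinitely many torsion elements.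

\emph{Monodromy.} If $f\colon X\to Y$ is \'etale, then $f_*\mathcal O_X$ is the flat bundle of the permutation representation of $\pi_1(Y)$ on the functions on a fiber. If $f$ is Galois with group $G$, this is the regular representation of $G$; if moreover $G$ is abelian, $f_*\mathcal O_X$ is a sum of $|G|$ line bundles of degree $0$, one for each character. By the projection formula, $h^0(X,f^*B)=h^0(Y,f_*\mathcal O_X\otimes B)$ for every line bundle $B$ on $Y$.

The next lemma is the device that turns sections of several different line bundles into independent sections of one line bundle.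

\begin{lemma}\label{lem:kill}
Let $Z$ be a curve and $\Gamma\subset\mathrm{Pic}^0(Z)$ a finite subgroup. There is a connected \'etale cover $\pi\colon X\to Z$ of degree $|\Gamma|$ such that $\pi^*\gamma$ is trivial for all $\gamma\in\Gamma$, $\pi_*\mathcal O_X\cong\bigoplus_{\gamma\in\Gamma}\gamma$, and, for every line bundle $B$ on $Z$,
\begin{equation}\label{eq:sum}
h^0(X,\pi^*B)=\sum_{\gamma\in\Gamma}h^0(Z,B\otimes\gamma).
\end{equation}
\end{lemma}

\begin{proof}
View $\Gamma$ as a group of characters by \eqref{eq:characters}, let $K=\bigcap_{\gamma\in\Gamma}\ker\gamma$ and $G=\pi_1(Z)/K$. Each $\gamma$ has finite order, so $G$ embeds in a finite product of finite cyclic groups and is finite abelian. The subgroup $\Gamma$ of the character group of $G$ separates the points of $G$, whereas a proper subgroup is annihilated by a nonzero element of $G$; so $\Gamma$ is the whole character group and $|G|=|\Gamma|$. Let $\pi$ be the Galois cover with $\pi_1(X)=K$. Each $\gamma$ is trivial on $K$, the regular representation of $G$ is the sum of the characters $\gamma\in\Gamma$, and \eqref{eq:sum} is the projection formula.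
\end{proof}

Now let $f\colon X\to Y$ be a connected \'etale cover. The permutation representation is unitary with finite image, so it is the sum of the constant functions and of irreducible representations $\rho_1,\dots,\rho_t$, and
\begin{equation}\label{eq:decomp}
f_*\mathcal O_X\cong\mathcal O_Y\oplus V_1\oplus\dots\oplus V_t,\qquad V_i=V_{\rho_i}.
\end{equation}
Since $X$ is connected, $h^0(Y,f_*\mathcal O_X)=h^0(X,\mathcal O_X)=1$. Hence $H^0(Y,V_i)=0$ for all $i$, and in particular no $\rho_i$ is trivial.

\begin{lemma}\label{lem:criterion}
Let $Y$ have genus $g\ge1$. The connected \'etale cover $f$ is Prill exceptional if and only if there is one index $i$ such that $H^0(Y,V_i(y))\ne0$ for all $y\in Y$.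
\end{lemma}

\begin{proof}
We have $h^0(Y,\mathcal O_Y(y))=1$, since a second section would give a map of degree $1$ to $\mathbb P^1$. By the projection formula,
\[
h^0\bigl(X,\mathcal O_X(f^{-1}(y))\bigr)=1+\sum_{i=1}^t h^0(Y,V_i(y)).
\]
So $f$ is Prill exceptional if and only if the sets $Z_i=\{y: h^0(Y,V_i(y))\ge1\}$ cover $Y$. Each $Z_i$ is closed, by semicontinuity for $\mathrm{pr}_1^*V_i\otimes\mathcal O(\Delta)$ on $Y\times Y$, where $\Delta$ is the diagonal. As $Y$ is irreducible, finitely many closed sets cover it only if one of them equals $Y$.
\end{proof}

\begin{example}\label{ex:abelian}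
Let $g\ge2$ and let $V$ be a nontrivial line bundle of degree $0$ on $Y$. Riemann--Roch gives $h^0(\omega_Y\otimes V^{-1})=g-1$ and
\[
h^0(V(y))=h^0\bigl(\omega_Y\otimes V^{-1}(-y)\bigr)-(g-2).
\]
So $V(y)$ has a section exactly when all sections of $\omega_Y\otimes V^{-1}$ vanish at $y$. There is a nonzero section because $g-1>0$, and it vanishes at finitely many points. By Lemma~\ref{lem:criterion}, an abelian \'etale cover of $Y$ is not Prill exceptional.
\end{example}

We therefore need a flat bundle of higher rank. It will be the direct image of a torsion line bundle on an abelian cover of $Y$.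

\section{Dividing the theta divisor}\label{sec:divide}

\subsection*{Line bundles on complex tori}
Let $B=W/\Lambda_B$ be a complex torus of dimension $g$, so $\pi_1(B)=\Lambda_B$, and let $t_a$ denote translation by $a\in B$.
\begin{itemize}
\item[(T1)] (Appell--Humbert.) The first Chern class of a line bundle on $B$ is an integral alternating form $E$ on $\Lambda_B$. The forms that occur are the imaginary parts $E=\operatorname{Im}H$ of Hermitian forms $H$ on $W$ such that $E$ is integral on $\Lambda_B$. The bundle is ample if and only if $H$ is positive definite, and it lies in $\mathrm{Pic}^0(B)$ if and only if $E=0$. Pullback along an isogeny $W/\Lambda'\to W/\Lambda_B$ with $\Lambda'\subset\Lambda_B$ restricts $E$ to $\Lambda'$.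
\item[(T2)] (Riemann--Roch.) If $\mathcal L$ is ample with form $E$, then $h^0(B,\mathcal L)=\sqrt{\det E}=(\mathcal L^g)/g!$.
\item[(T3)] The map $\varphi_{\mathcal L}\colon B\to\mathrm{Pic}^0(B)$, $a\mapsto t_a^*\mathcal L\otimes\mathcal L^{-1}$, sends the class of $w\in W$ to the character $\lambda\mapsto\exp(2\pi i E(w,\lambda))$ of $\Lambda_B$, up to a sign convention in the exponent. So $\varphi_{\mathcal L}$ is a homomorphism. If $\mathcal L$ is ample, then $w\mapsto E(w,\cdot)$ maps $W$ isomorphically onto $\mathrm{Hom}(\Lambda_B,\mathbb R)$, so $\varphi_{\mathcal L}$ is surjective; if moreover $E$ is unimodular, then $E(w,\Lambda_B)\subset\mathbb Z$ forces $w\in\Lambda_B$, so $\varphi_{\mathcal L}$ is an isomorphism.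
\item[(T4)] For an isogeny as in (T1), pullback on $\mathrm{Pic}^0$ is the restriction of characters from $\Lambda_B$ to $\Lambda'$. It is surjective because $U(1)$ is divisible.
\end{itemize}

\subsection*{The Jacobian}
Let $Y$ be a curve of genus $g\ge1$, and let $J=W/\Lambda$ be its Jacobian, with $\Lambda=H_1(Y,\mathbb Z)$. Let $\Theta$ be a theta divisor; its class is $E=\operatorname{Im}H$ with $H$ positive definite and $E$ unimodular on $\Lambda$. Let $u\colon Y\to J$ be the Abel--Jacobi embedding with $u(y_0)=0$. Then
\begin{itemize}
\item[(J1)] $u_*\colon\pi_1(Y)\to\Lambda$ is surjective;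
\item[(J2)] $u^*\colon\mathrm{Pic}^0(J)\to\mathrm{Pic}^0(Y)$ is an isomorphism;
\item[(J3)] $\deg u^*\mathcal O_J(\Theta)=g$.
\end{itemize}

\subsection*{The construction}
Fix an integer $n\ge1$. To divide the class of $\Theta$ by $n$ is to make $E/n$ integral. On $\Lambda$ this fails for $n\ge2$, since $E$ is unimodular, so we pass to a sublattice $\Lambda'$. There $\det(E/n)=[\Lambda:\Lambda']^2/n^{2g}$ must be a positive integer, so the index is at least $n^g$, with equality exactly when $E/n$ is again unimodular. This bound is attained. Choose a symplectic basis $e_1,\dots,e_g,f_1,\dots,f_g$ of $\Lambda$, so that $E(e_i,f_j)=\delta_{ij}$ and $E(e_i,e_j)=E(f_i,f_j)=0$, and put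
\[
\Lambda_A=\langle e_1,\dots,e_g,nf_1,\dots,nf_g\rangle,\qquad A=W/\Lambda_A .
\]
The natural isogeny $p\colon A\to J$ has kernel $\Lambda/\Lambda_A\cong(\mathbb Z/n)^g$. The displayed basis of $\Lambda_A$ is symplectic for $E/n$, and $H/n$ is positive definite. By (T1) and (T2) there is an ample line bundle on $A$ with class $E/n$ and $h^0=1$; let $\Xi$ be the divisor of its section. Then
\begin{equation}\label{eq:classes}
p^*c_1(\Theta)=n\,c_1(\Xi).
\end{equation}
We write $\Xi_a=t_a^*\Xi=\{x\in A: x+a\in\Xi\}$. To bring $\Xi$ back to the curve, form the fiber product $Y_1=Y\times_JA$,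
\[
\begin{array}{ccc}
Y_1&\xrightarrow{\ j\ }&A\\
{\scriptstyle q}\big\downarrow\ \ &&\ \ \big\downarrow{\scriptstyle p}\\
Y&\xrightarrow{\ u\ }&J
\end{array}
\qquad\qquad M:=j^*\mathcal O_A(\Xi).
\]
For $d\in\ker p$ let $\tau_d$ be the automorphism $(y,a)\mapsto(y,a+d)$ of $Y_1$; it satisfies $q\tau_d=q$ and $j\tau_d=t_dj$.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] $Y_1$ is a curve, $q$ is an \'etale Galois cover of degree $n^g$ with group $\{\tau_d\}\cong\ker p$, and $j^*\colon\mathrm{Pic}^0(A)\to\mathrm{Pic}^0(Y_1)$ is injective.
\item[(b)] $M^n\cong q^*D$ for some line bundle $D$ of degree $g$ on $Y$. In particular $\deg M=(g/n)\deg q$.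
\item[(c)] For every $L_0\in\mathrm{Pic}^0(Y)$ there is $a\in A$ with $M\otimes q^*L_0\cong j^*\mathcal O_A(\Xi_a)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The map $q$ is a base change of $p$, so it is \'etale of degree $n^g$, and the $\tau_d$ permute each fiber simply transitively. The fiber over $y_0$ is $\Lambda/\Lambda_A$, and a loop $\gamma\in\pi_1(Y)$ acts on it by translation by $u_*\gamma$. By (J1) this action is transitive, so $Y_1$ is connected. The stabilizer of the origin is $\pi_1(Y_1)=u_*^{-1}(\Lambda_A)$, and $j_*$ is the restriction of $u_*$, so $j_*\colon\pi_1(Y_1)\to\Lambda_A$ is surjective, again by (J1). Under \eqref{eq:characters}, $j^*$ is composition of characters with $j_*$, which is therefore injective.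

(b) By \eqref{eq:classes} and (T1), $\mathcal O_A(n\Xi)\otimes p^*\mathcal O_J(-\Theta)$ lies in $\mathrm{Pic}^0(A)$, and by (T4) it equals $p^*P$ for some $P\in\mathrm{Pic}^0(J)$. Thus $\mathcal O_A(n\Xi)\cong p^*(\mathcal O_J(\Theta)\otimes P)$. Pull back by $j$ and use $pj=uq$: we get $M^n\cong q^*D$ with $D=u^*(\mathcal O_J(\Theta)\otimes P)$, which has degree $g$ by (J3).

(c) By (J2), $L_0\cong u^*P_0$ with $P_0\in\mathrm{Pic}^0(J)$, so $q^*L_0\cong j^*p^*P_0$. By (T3), $p^*P_0\cong\varphi_\Xi(a)$ for some $a\in A$, that is, $\mathcal O_A(\Xi)\otimes p^*P_0\cong\mathcal O_A(\Xi_a)$. Pull back by $j$.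
\end{proof}

Part (b) says that $M$ has degree $g/n$ per sheet of $q$, while a fiber of $q$ has degree $1$ per sheet. The two match when $n=g$.

\section{Genus two}\label{sec:two}

Let $g=n=2$. Here $A$ is a surface, $Y_1$ is a curve on it, and the proof of Theorem~\ref{thm:existence} can be read off from intersection numbers.

The cover $q$ has degree $4$ and group $(\mathbb Z/2)^2$, so $Y_1$ has genus $5$. The map $j$ is an embedding, being a base change of $u$; let $C=j(Y_1)\subset A$. By (T2) and Lemma~\ref{lem:basic}(b),
\[
\Xi\cdot\Xi_a=\Xi^2=2,\qquad \Xi\cdot C=\deg M=4 .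
\]

\emph{No translate of $\Xi$ contains $C$.} If $\Xi_a=C+C'$ with $C'\ge0$, then intersecting with the ample divisor $\Xi$ gives $2=4+\Xi\cdot C'\ge4$. So each $\Xi_a$ cuts out on $Y_1$ an effective divisor of degree $4$, and by Lemma~\ref{lem:basic}(c) every class in the coset $M\otimes q^*\mathrm{Pic}^0(Y)\subset\mathrm{Pic}^4(Y_1)$ is effective.

\emph{Two cosets.} The fibers $q^{-1}(y)$ also have degree $4$, and their classes lie in $q^*\mathrm{Pic}^1(Y)$, another coset of the same subgroup $q^*\mathrm{Pic}^0(Y)$. Lemma~\ref{lem:basic}(b) says that the two cosets differ by a $2$-torsion point. Indeed, choose $L_1\in\mathrm{Pic}^1(Y)$ with $L_1^2\cong D$ and put $N=M\otimes q^*L_1^{-1}$. Then $N^2\cong q^*(D\otimes L_1^{-2})$ is trivial, and for every $L\in\mathrm{Pic}^1(Y)$ the class $N\otimes q^*L=M\otimes q^*(L\otimes L_1^{-1})$ is effective.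

\emph{The bundle $N$ is not trivial.} Otherwise $q^*L$ would be effective for all $L\in\mathrm{Pic}^1(Y)$. But $q_*\mathcal O_{Y_1}$ is a sum of four line bundles $\gamma_1,\dots,\gamma_4$ of degree $0$, so $h^0(Y_1,q^*L)=\sum_ih^0(Y,L\otimes\gamma_i)$. This is zero unless $L$ lies on one of the four curves $\{\mathcal O_Y(y)\otimes\gamma_i^{-1}:y\in Y\}$ in the surface $\mathrm{Pic}^1(Y)$.

\emph{The pencil.} Let $\pi\colon X\to Y_1$ be the \'etale double cover of Lemma~\ref{lem:kill} for $\Gamma=\{\mathcal O,N\}$, and let $f=q\pi$, of degree $8$. Fix $y\in Y$ and an effective divisor $D_y$ on $Y_1$ in the class $N\otimes q^*\mathcal O_Y(y)$. Since $\pi^*N$ is trivial, $\pi^*D_y$ is linearly equivalent to $\pi^*q^{-1}(y)=f^{-1}(y)$. The two divisors are different: $\pi^*$ is injective on divisors, and $D_y=q^{-1}(y)$ would make $N$ trivial. So every fiber of $f$, a divisor of degree $8$ on a curve of genus $9$, moves in a pencil.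

\section{The cover of degree $g^{g+1}$}\label{sec:general}

Two steps of Section~\ref{sec:two} must be replaced. For $g>2$ the curve $j(Y_1)$ is not a divisor on $A$, and the intersection count that kept it out of the translates of $\Xi$ is not available. And the torsion bundle $N$ is now killed by $g$; the argument for $N\not\cong\mathcal O$ carries over, but the degree of the cover depends on the exact order of $N$. In the two lemmas below, $g\ge1$ and $n\ge1$ are arbitrary and the notation is that of Section~\ref{sec:divide}.

\begin{lemma}\label{lem:effective}
$h^0(Y_1,M\otimes q^*L_0)\ge1$ for every $L_0\in\mathrm{Pic}^0(Y)$.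
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(c) it suffices to show that
\[
S=\{a\in A: h^0(Y_1,j^*\mathcal O_A(\Xi_a))\ge1\}
\]
is all of $A$. Let $\sigma\colon Y_1\times A\to A$ be the map $(x,a)\mapsto j(x)+a$. The restriction of $\sigma^*\mathcal O_A(\Xi)$ to $Y_1\times\{a\}$ is $j^*t_a^*\mathcal O_A(\Xi)=j^*\mathcal O_A(\Xi_a)$, so $S$ is closed by semicontinuity. Fix $x_0\in Y_1$. If $j(x_0)+a\notin\Xi$, then the section of $\mathcal O_A(\Xi_a)$ that defines $\Xi_a$ does not vanish at $j(x_0)$, so it pulls back to a nonzero section and $a\in S$. These $a$ form the complement of a translate of $\Xi$, which is dense in $A$. Hence $S=A$.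
\end{proof}

The limiting step cannot be dropped in general. For $n=1$ and $g\ge2$, the divisor $\Theta$ is a translate of the sum of $g-1$ copies of $u(Y)$, so some translate of $\Theta$ contains $u(Y)$, and its defining section restricts to zero. The lemma for $n=1$ is the statement that every line bundle of degree $g$ on $Y$ has a section.

To bound from below the order of a bundle $M\otimes q^*K$ we use the Galois group of $q$. It fixes every bundle pulled back from $Y$, so it measures how far a power of $M$ is from being a pullback.

\begin{lemma}\label{lem:order}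
Let $K$ be a line bundle on $Y$ and $N=M\otimes q^*K$.
\begin{itemize}
\item[(a)] For $d\in\ker p$ we have $\tau_d^*N\otimes N^{-1}\cong j^*\varphi_\Xi(d)$, and the homomorphism $j^*\varphi_\Xi\colon A\to\mathrm{Pic}^0(Y_1)$ is injective.
\item[(b)] If $N^m\cong\mathcal O_{Y_1}$, then $n$ divides $m$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) From $q\tau_d=q$ and $j\tau_d=t_dj$ we get $\tau_d^*q^*K\cong q^*K$ and $\tau_d^*M\cong j^*t_d^*\mathcal O_A(\Xi)$, which gives the formula. The map $\varphi_\Xi$ is an isomorphism by (T3), because $E/n$ is unimodular on $\Lambda_A$, and $j^*$ is injective by Lemma~\ref{lem:basic}(a).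

(b) Let $d\in\Lambda/\Lambda_A=\ker p$ be the class of $f_1$; it has order $n$. If $N^m$ is trivial, so is $\tau_d^*N^m\otimes N^{-m}\cong j^*\varphi_\Xi(md)$. By (a), $md=0$, so $n$ divides $m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:existence}]
Take $n=g$. By Lemma~\ref{lem:basic}(b), $M^g\cong q^*D$ with $\deg D=g$. Since $\mathrm{Pic}^0(Y)$ is divisible, there is $L_1\in\mathrm{Pic}^1(Y)$ with $L_1^g\cong D$: take any $L'$ of degree $1$ and multiply it by a $g$th root of $D\otimes L'^{-g}$ in $\mathrm{Pic}^0(Y)$. Put $N=M\otimes q^*L_1^{-1}$. Then $N^g\cong\mathcal O_{Y_1}$, and by Lemma~\ref{lem:order}(b) the order of $N$ is exactly $g$. As $g\ge2$, the bundle $N$ is not trivial.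

Let $\pi\colon X\to Y_1$ be the cover of Lemma~\ref{lem:kill} for the cyclic group $\Gamma$ generated by $N$, and let $f=q\pi$. It is a connected \'etale cover of degree $g^g\cdot g=g^{g+1}$. For $y\in Y$ apply \eqref{eq:sum} to $B=q^*\mathcal O_Y(y)$ and keep only the two distinct summands $\gamma=\mathcal O_{Y_1}$ and $\gamma=N$:
\[
h^0\bigl(X,\mathcal O_X(f^{-1}(y))\bigr)\ge h^0\bigl(Y_1,q^*\mathcal O_Y(y)\bigr)+h^0\bigl(Y_1,N\otimes q^*\mathcal O_Y(y)\bigr).
\]
The first term is at least $1$ because $q^{-1}(y)$ is effective. The second is at least $1$ by Lemma~\ref{lem:effective}, because $N\otimes q^*\mathcal O_Y(y)=M\otimes q^*(\mathcal O_Y(y)\otimes L_1^{-1})$ and $\mathcal O_Y(y)\otimes L_1^{-1}$ has degree $0$. So $f$ is Prill exceptional.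
\end{proof}

The hypothesis $g\ge2$ enters only through $N\not\cong\mathcal O_{Y_1}$. For $g=1$ the construction gives $n=1$, $N$ trivial and $f$ an isomorphism, which is not Prill exceptional.

\begin{remark}
In the terms of Lemma~\ref{lem:criterion}, the summand of $f_*\mathcal O_X=\bigoplus_{i=0}^{g-1}q_*N^i$ that carries the extra sections is $q_*N$, the flat bundle of the representation induced from the character $N$. This representation, of dimension $g^g$, is irreducible. Indeed $q^*q_*N\cong\bigoplus_d\tau_d^*N$ because $q$ is Galois, so
\[
\mathrm{End}(q_*N)=\mathrm{Hom}(q^*q_*N,N)=\bigoplus_{d\in\ker p}H^0\bigl(Y_1,j^*\varphi_\Xi(d)^{-1}\bigr)=\mathbb C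
\]
by Lemma~\ref{lem:order}(a), while a reducible unitary representation gives a decomposable bundle. This agrees with Theorem~\ref{thm:bound}, as $g^g\ge g+1$. It also shows that $f$ is not Galois: a group with an irreducible representation of dimension $g^g$ has order at least $g^{2g}>g^{g+1}$.
\end{remark}

\section{More sections and roots}\label{sec:strong}

In the proof of Theorem~\ref{thm:existence} one section came from the effective divisor $q^{-1}(y)$. For arbitrary $L\in\mathrm{Pic}^1(Y)$, and for many sections, all of them must come from Lemma~\ref{lem:effective}. That lemma is insensitive to twisting by $q^*\mathrm{Pic}^0(Y)$, so each torsion bundle $q^*T$ that we add to the group $\Gamma$ contributes one more summand with a section to \eqref{eq:sum}. To obtain $k$th roots we need degree $1/k$ per sheet, so we take $n=kg$. Lemma~\ref{lem:order} is not needed here.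

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Take $n=kg$, so that $M^{kg}\cong q^*D$ with $\deg D=g$. Choose $L_1\in\mathrm{Pic}^1(Y)$ with $L_1^g\cong D$, and put $\varepsilon=M^k\otimes q^*L_1^{-1}$. Then $\varepsilon^g\cong q^*(D\otimes L_1^{-g})$ is trivial.

By the norm argument, the kernel of $q^*$ on $\mathrm{Pic}^0(Y)$ is killed by $\deg q$, so it is finite. Since $g\ge1$, there are infinitely many torsion points in $\mathrm{Pic}^0(Y)$, and we can choose torsion points $T_1,\dots,T_m$ such that $q^*T_1,\dots,q^*T_m$ are pairwise non-isomorphic. Let $\Gamma\subset\mathrm{Pic}^0(Y_1)$ be the subgroup generated by $\varepsilon,q^*T_1,\dots,q^*T_m$; it is finite, being generated by finitely many torsion elements of an abelian group. Let $\pi\colon X\to Y_1$ be the cover of Lemma~\ref{lem:kill} and $f=q\pi$, a connected \'etale cover that depends only on these choices.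

Given $L\in\mathrm{Pic}^1(Y)$, choose $L_0\in\mathrm{Pic}^0(Y)$ with $L_0^k\cong L\otimes L_1^{-1}$, and put $R=\pi^*(M\otimes q^*L_0)$. Since $\pi^*\varepsilon$ is trivial,
\[
R^k\cong\pi^*\bigl(M^k\otimes q^*L_1^{-1}\otimes q^*L\bigr)=\pi^*(\varepsilon\otimes q^*L)\cong f^*L .
\]
Keeping in \eqref{eq:sum} the $m$ distinct summands $\gamma=q^*T_i$ and applying Lemma~\ref{lem:effective} to each $L_0\otimes T_i$, we get
\[
h^0(X,R)\ge\sum_{i=1}^m h^0\bigl(Y_1,M\otimes q^*(L_0\otimes T_i)\bigr)\ge m .
\]
For $k=1$ we have $R\cong f^*L$, and $L=\mathcal O_Y(y)$ gives the statement about fibers.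

For the last assertion, let $f\colon X\to Y$ be any finite cover and $L\in\mathrm{Pic}^0(Y)$ with $h^0(X,f^*L)\ge1$. A line bundle of degree $0$ with a nonzero section is trivial, so $f^*L$ is trivial. By the norm argument $L^{\deg f}$ is trivial, so $L$ is torsion.
\end{proof}

\section{The lower bound on the monodromy}\label{sec:bound}

The proof of Theorem~\ref{thm:bound} is Example~\ref{ex:abelian} in rank $r$. Serre duality again turns the sections of $V(y)$ into the failure of $V^\vee\otimes\omega_Y$ to be generated by its sections at $y$. In rank $1$ this failure at all points forces all sections to vanish. In rank $r$ it only confines the $r(g-1)$ sections to a subsheaf of rank at most $r-1$, and we need a bound for the number of sections that such a subsheaf can have. This is a Clifford-type bound, and it requires semistability.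

Recall that a vector bundle $F\ne0$ on $Y$ has \emph{slope} $\mu(F)=\deg F/\operatorname{rk}F$. A nonzero subsheaf of a vector bundle on a curve is a vector bundle. We call $F$ \emph{semistable} (\emph{stable}) if $\mu(F')\le\mu(F)$ (respectively $\mu(F')<\mu(F)$) for every subsheaf $F'$ with $0<\operatorname{rk}F'<\operatorname{rk}F$. Tensoring with a line bundle $B$ preserves both properties and adds $\deg B$ to all slopes. Every vector bundle $U\neq 0$ has a \emph{Harder--Narasimhan filtration} $0=U_0\subset U_1\subset\dots\subset U_\ell=U$, whose quotients $G_i=U_i/U_{i-1}$ are semistable vector bundles with $\mu(G_1)>\dots>\mu(G_\ell)$. Clifford's theorem for semistable bundles \cite[Theorem~2.1]{BGN} states that on a curve of genus $g\geq 2$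
\begin{equation}\label{eq:clifford}
h^0(G)\le\operatorname{rk}G+\tfrac12\deg G\qquad\text{if $G$ is semistable and } 0\le\mu(G)\le2g-2 .
\end{equation}

By the theorem of Narasimhan and Seshadri, the flat bundle of an irreducible unitary representation is stable of degree $0$. We need this only for finite image, where the proof is short.

\begin{lemma}\label{lem:stable}
If $\rho\colon\pi_1(Y)\to U(r)$ is irreducible with finite image $G$, then $V_\rho$ is stable of degree $0$.
\end{lemma}

\begin{proof}
Let $h\colon Z\to Y$ be the Galois \'etale cover with $\pi_1(Z)=\ker\rho$. Then $h^*V_\rho=Z\times\mathbb C^r$ with $G$ acting diagonally; in particular $\deg V_\rho=0$. Let $F\subset V_\rho$ be a subsheaf of rank $s$ with $0<s<r$. Replacing $F$ by its saturation, the kernel of the map from $V_\rho$ to $V_\rho/F$ modulo torsion, keeps the rank and does not lower the degree, so we may assume that $F$ is a subbundle. Then $h^*F$ is a $G$-stable subbundle of the trivial bundle, so $h^*F=\kappa^*\mathcal S$ for a $G$-equivariant morphism $\kappa\colon Z\to\mathrm{Gr}(s,\mathbb C^r)$, where $\mathcal S$ is the tautological subbundle. If $\kappa$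 were constant, its value would be a $G$-invariant subspace of dimension $s$, contrary to irreducibility. Since $\det\mathcal S^\vee$ is the ample Pl\"ucker bundle and $\kappa$ is not constant, $\deg h\cdot\deg F=\deg\kappa^*\mathcal S<0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
By Lemma~\ref{lem:criterion} there is a summand $V=V_\rho$ of \eqref{eq:decomp}, with $\rho$ irreducible and nontrivial, such that $H^0(V)=0$ and $H^0(V(y))\ne0$ for all $y\in Y$. Let $r=\dim\rho$ and $\mathcal W=V^\vee\otimes\omega_Y$. The dual representation $\rho^\vee$ is irreducible with finite image, so $\mathcal W$ is stable of slope $2g-2$ by Lemma~\ref{lem:stable}.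

\emph{The sections of $\mathcal W$ lie in a subsheaf of smaller rank.} By Serre duality $H^1(\mathcal W)\cong H^0(V)^\vee=0$, so Riemann--Roch gives
\[
h^0(\mathcal W)=r(2g-2)+r(1-g)=r(g-1),
\]
which is positive because $g\ge2$. Also $H^1(\mathcal W(-y))\cong H^0(V(y))^\vee\ne0$, and the exact sequence
\[
H^0(\mathcal W)\longrightarrow\mathcal W|_y\longrightarrow H^1(\mathcal W(-y))\longrightarrow H^1(\mathcal W)=0
\]
shows that evaluation at $y$ is not surjective, for every $y$. Let $U\subset\mathcal W$ be the image of $H^0(\mathcal W)\otimes\mathcal O_Y\to\mathcal W$, and let $s$ be its rank. At a general point $y$ the image of $H^0(\mathcal W)$ in $\mathcal W|_y$ has dimension $s$, so $s\le r-1$; and $s\ge1$ because $\mathcal W$ has a nonzero section. Every section of $\mathcal W$ is a section of $U$, so $h^0(U)=r(g-1)$ and $U$ is globally generated. Stability of $\mathcal W$ gives $\deg U<s(2g-2)$.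

\emph{Clifford's bound applies to the pieces of $U$.} The bundle $U$ need not be semistable, so we pass to its Harder--Narasimhan quotients $G_1,\dots,G_\ell$ and bound the two extreme slopes. The bundle $G_1=U_1$ is a subsheaf of $\mathcal W$ of rank less than $r$, so $\mu(G_1)<2g-2$. The bundle $G_\ell$ is a quotient of $U$, so $G_\ell$ and $\det G_\ell$ are globally generated and $\mu(G_\ell)\ge0$. Hence \eqref{eq:clifford} holds for every $G_i$.

\emph{The count.} The sequences $0\to U_{i-1}\to U_i\to G_i\to0$ give $h^0(U)\le\sum_ih^0(G_i)$, and ranks and degrees add up. Therefore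
\[
r(g-1)=h^0(U)\le s+\tfrac12\deg U<s+s(g-1)=sg\le(r-1)g .
\]
The inequality $r(g-1)<(r-1)g$ says $r>g$. This is the first assertion; the strict inequality, and with it the bound $g+1$ in place of $g$, comes from stability as opposed to semistability.

The permutation representation has dimension $\deg f$ and contains both the trivial representation and $\rho$, so $\deg f\ge1+r\ge g+2$. If $f$ is Galois with group $G$, the permutation representation factors through $G$, so $\rho$ is an irreducible representation of $G$ of dimension at least $g+1$. This gives the last assertion.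
\end{proof}

For $g=1$ the bundle $\mathcal W$ has no sections and the theorem fails: by Example~\ref{ex:lowgenus} a connected \'etale double cover of a curve of genus $1$ is Prill exceptional, although its degree is $2$ and its group is abelian.

\begin{thebibliography}{9}

\bibitem{BGN}
Brambila-Paz, Grzegorczyk and Newstead, \emph{Geography of Brill--Noether loci for small slopes}, J. Algebraic Geom. \textbf{6} (1997).

\bibitem{LL}
Aaron Landesman and Daniel Litt, \emph{Prill's problem}, arXiv:2209.12958 (2022).

\end{thebibliography}
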